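\title{Blocking a $\Theta_6$-graph on $n$ points requires $n-1$ points}

\begin{abstract}
The $\Theta_6$-graph of a planar point set $P$ joins two points when some equilateral triangle with a horizontal side contains them and no other point of $P$. A set $B$ blocks this graph if it meets the interior of every such triangle that contains exactly two points of $P$. We prove that $|B|\ge |P|-1$ whenever $P$ is in general position, and that this bound is attained for every size of $P$. The proof bounds $|P|-|B|$ using the upward triangles alone, up to an error term that changes sign under a point reflection; the downward triangles then cancel the error. It follows that deleting $k$ vertices from a $\Theta_6$-graph leaves at most $k+1$ components, and that every $\Theta_6$-graph on $n$ points has a matching of size $\lfloor n/2\rfloor$.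
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{triangle} is a closed equilateral triangle in the plane with a horizontal side. It is \emph{upward} if it lies above that side and \emph{downward} otherwise. A finite point set is in \emph{general position} if no two of its points lie on a line parallel to a side of a triangle, that is, on a line of slope $0$ or $\pm\sqrt3$.

Let $P$ be a finite point set in general position. The \emph{$\Theta_6$-graph} $G^\star(P)$ has vertex set $P$, and $p,q\in P$ are adjacent if some triangle contains $p$ and $q$ and no other point of $P$. It is the union of two proximity graphs, one defined by the upward and one by the downward triangles. A set $B$ of points \emph{blocks} $G^\star(P)$ if $B$ has a point in the interior of every triangle that contains exactly two points of $P$; informally, $B$ destroys all the edges of $G^\star(P)$. Let $\beta(P)$ be the minimum size of a set that blocks $G^\star(P)$, and let $\beta(n)$ be the minimum of $\beta(P)$ over all sets $P$ of $n$ points in general position. Thus $\beta(n)$ measures how cheaply $n$ points can be cut off from each other, in the configuration that is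 most favorable to the blocker.

The simplest configuration suggests the answer.

\begin{example}\label{ex:line}
Let $p_1,\dots,p_n$ lie on a vertical line, in increasing order of height; this set is in general position. Let $b_i$ be the midpoint of $p_i$ and $p_{i+1}$. A triangle that contains $p_i$ and $p_j$ with $i<j$ contains the segment between them. A point inside this segment can lie on the boundary of the triangle only if the whole segment lies in a side, and no side is vertical. So $b_i$ is an interior point of the triangle, and $\{b_1,\dots,b_{n-1}\}$ blocks $G^\star(P)$. Fewer points do not suffice: the upward triangle with top vertex $p_{i+1}$ and base through $p_i$ contains no other $p_k$, and for different $i$ the interiors of these triangles lie in disjoint horizontal strips. Hence $\beta(P)=n-1$. The graph $G^\star(P)$ is the path $p_1p_2\cdots p_n$.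
\end{example}

So $\beta(n)\le n-1$, and the question is whether a cleverer configuration lets one blocker do the work of several. It is known that $\beta(n)\ge\lceil (n-1)/2\rceil$, and the conjecture $\beta(n)\ge n-1$ is posed in~\cite{BBIJKL}. We prove it.

\begin{theorem}\label{thm:main}
If $P$ is a finite point set in general position and $B$ blocks $G^\star(P)$, then $|B|\ge|P|-1$. Hence $\beta(n)\ge n-1$, and equality holds for every $n\ge1$.
\end{theorem}

The difficulty is that neither family of triangles is enough by itself: one point can block all the upward triangles of three points (Section~\ref{sec:onesided}). The two families must be combined, although an upward and a downward triangle have no evident relation to each other. We avoid comparing them. From the upward triangles alone we prove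
\[
|P|-|B|\le 1+I_N-I_S ,
\]
where $I_N$ counts the blockers whose nearest neighbor in the cone above them is a point of $P$, and $I_S$ counts the same for the cone below. A point reflection turns downward triangles into upward ones and exchanges $I_N$ and $I_S$. Adding the two inequalities gives the theorem.

Section~\ref{sec:reduction} rewrites blocking as two systems of inequalities. Section~\ref{sec:onesided} states the one-sided inequality and deduces the theorem from it, and Sections~\ref{sec:fans} and~\ref{sec:arcs} prove the inequality. Blocking sets control how a $\Theta_6$-graph falls apart when vertices are deleted; Section~\ref{sec:consequences} uses this to bound the number of components and the size of a maximum matching.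

\section{Blocking as two systems of inequalities}\label{sec:reduction}

For a point with Cartesian coordinates $(s,t)$ put
\[
x=t+\sqrt3\,s,\qquad y=t-\sqrt3\,s,\qquad h=x+y=2t .
\]
From now on points are given by the linear coordinates $(x,y)$, and $h$ is the \emph{height}; ``higher'' and ``lower'' refer to $h$. The level lines of $x$, $y$ and $h$ are the three directions of the sides. The upward triangles are the sets $\{x\le a,\ y\le c,\ h\ge\eta\}$ with $a+c>\eta$, and the downward triangles are the sets $\{x\ge a,\ y\ge c,\ h\le\eta\}$ with $a+c<\eta$. General position means that distinct points have distinct $x$, distinct $y$ and distinct $h$. Two symmetries will be used. The \emph{point reflection} $(x,y)\mapsto(-x,-y)$ exchanges upward and downward triangles. The \emph{mirror symmetry} $(x,y)\mapsto(y,x)$, which is the reflection in the vertical axis, preserves heights and maps upward triangles to upward triangles.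

For distinct $p,q\in P$ let
\begin{align*}
U(p,q)&=\{x\le\max(x_p,x_q),\ y\le\max(y_p,y_q),\ h\ge\min(h_p,h_q)\},\\
D(p,q)&=\{x\ge\min(x_p,x_q),\ y\ge\min(y_p,y_q),\ h\le\max(h_p,h_q)\}.
\end{align*}
The set $U(p,q)$ is an upward triangle, because $\max(x_p,x_q)+\max(y_p,y_q)\ge\max(h_p,h_q)>\min(h_p,h_q)$. It contains $p$ and $q$, and it is contained in every upward triangle that contains $p$ and $q$. By point reflection, $D(p,q)$ is the smallest downward triangle containing $p$ and $q$.

The definition of blocking concerns only triangles with exactly two points of $P$, and which triangles these are depends on all of $P$. The next two lemmas replace this by a condition on every pair.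

\begin{lemma}\label{lem:shrink}
Let $p,q,r\in P$ be distinct and $r\in U(p,q)$. Then $r\in\operatorname{int}U(p,q)$, $U(p,r)\subset U(p,q)$, and $q\notin U(p,r)$. The same holds with $D$ in place of $U$.
\end{lemma}

\begin{proof}
Each of the three side lines of $U(p,q)$ passes through $p$ or $q$, so by general position $r$ lies on none of them and is an interior point. The inclusion holds because $U(p,q)$ is an upward triangle containing $p$ and $r$. Suppose $q\in U(p,r)$. Then also $U(p,q)\subset U(p,r)$, and the two triangles are equal. Each side line of $U(p,r)$ passes through $p$ or $r$, and $r$ is interior, so all three pass through $p$. The three side lines of a triangle have no common point, a contradiction. The statement for $D$ follows by point reflection.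
\end{proof}

\begin{lemma}\label{lem:pairs}
If $B$ blocks $G^\star(P)$, then for all distinct $p,q\in P$ both $\operatorname{int}U(p,q)$ and $\operatorname{int}D(p,q)$ contain a point of $B$.
\end{lemma}

\begin{proof}
Among the pairs of distinct points of $P\cap U(p,q)$ choose $p',q'$ with $|P\cap U(p',q')|$ minimal. If $U(p',q')$ contained a third point $r$ of $P$, then by Lemma~\ref{lem:shrink} the pair $p',r$ would give a smaller value. So $U(p',q')$ contains exactly two points of $P$, and $B$ meets $\operatorname{int}U(p',q')\subset\operatorname{int}U(p,q)$. The argument for $D$ is the same with $D$ written for $U$.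
\end{proof}

In coordinates, the conclusion of Lemma~\ref{lem:pairs} reads as follows.
\begin{itemize}
\item[(U)] For all distinct $p,q\in P$ some $b\in B$ has $x_b<\max(x_p,x_q)$, $y_b<\max(y_p,y_q)$ and $h_b>\min(h_p,h_q)$.
\item[(D)] For all distinct $p,q\in P$ some $b\in B$ has $x_b>\min(x_p,x_q)$, $y_b>\min(y_p,y_q)$ and $h_b<\max(h_p,h_q)$.
\end{itemize}
A \emph{configuration} is a pair $(P,B)$ of disjoint finite sets whose union $Z=P\cup B$ is in general position. The points of $P$ are \emph{sites} and the points of $B$ are \emph{blockers}.

\begin{lemma}\label{lem:perturb}
Let $B$ be a finite set that blocks $G^\star(P)$. Then there is a set $B'$ with $|B'|=|B|$ such that $(P,B')$ is a configuration satisfying \textup{(U)} and \textup{(D)}.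
\end{lemma}

\begin{proof}
For $b\in B$ let $V_b$ be the intersection of all the sets $\operatorname{int}U(p,q)$ and $\operatorname{int}D(p,q)$ that contain $b$, and let $V_b$ be the plane if there are none. This is an open neighborhood of $b$. Going through $B$ point by point, replace $b$ by a point of $V_b$ that lies on none of the finitely many level lines of $x$, $y$, $h$ through points of $P$ and through the points chosen so far. Each of the open triangles that contained a point of $B$ contains its replacement, so (U) and (D) hold by Lemma~\ref{lem:pairs}.
\end{proof}

This is where the word ``interior'' in the definition of blocking is used. It cannot be dropped: for three points on a vertical line, the middle point lies in every triangle that contains exactly two of them.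

\section{The one-sided inequality}\label{sec:onesided}

Let $(P,B)$ be a configuration. The three level lines through a point $z\in Z$ cut the plane into six cones of $60^\circ$. We need four of them (Figure~\ref{fig:fan}): the cone above $z$, the cone below $z$, and the two remaining cones in the upper half-plane,
\begin{align*}
N(z)&=\{w\in Z: x_w>x_z,\ y_w>y_z\}, & S(z)&=\{w\in Z: x_w<x_z,\ y_w<y_z\},\\
R(z)&=\{w\in Z: y_w<y_z,\ h_w>h_z\}, & L(z)&=\{w\in Z: x_w<x_z,\ h_w>h_z\}.
\end{align*}
Since $h=x+y$, the points of $N(z)$ are higher than $z$ and the points of $S(z)$ are lower; a point $w\in R(z)$ has $x_w>x_z$, and a point $w\in L(z)$ has $y_w>y_z$. A point higher than $z$ exceeds $z$ in $x$ or in $y$, so it lies in exactly one of $N(z)$, $R(z)$, $L(z)$. Finally, $w\in S(z)$ if and only if $z\in N(w)$.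

In each cone we single out the nearest point, which exists when the cone is not empty:
\begin{center}
\begin{tabular}{ll}
$\nu(z)$, the lowest point of $N(z)$; & $\sigma(z)$, the highest point of $S(z)$;\\
$\rho(z)$, the point of $R(z)$ with smallest $x$; & $\lambda(z)$, the point of $L(z)$ with smallest $y$.
\end{tabular}
\end{center}
General position makes these points unique. The points $\sigma(z),\rho(z),\lambda(z)$ are the first points of $Z$ met by an upward triangle that grows from $z$ while keeping $z$ as its top, lower left or lower right vertex; $\nu(z)$ is the first point met by a downward triangle with bottom vertex $z$. For a blocker $u$ let $i_N(u)=1$ if $\nu(u)$ exists and is a site, and $i_N(u)=0$ otherwise. Define $i_S(u),i_R(u),i_L(u)$ in the same way from $\sigma(u),\rho(u),\lambda(u)$, and put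
\[
I_N=\sum_{u\in B}i_N(u),\qquad I_S=\sum_{u\in B}i_S(u).
\]

\begin{example}[One blocker]\label{ex:three}
Let $B=\{b\}$ with $b=(0,0)$. Condition (U) says that at most one site has $x<0$, at most one has $y<0$, and at most one has $h>0$. Every site has at least one of these three properties, since $x>0$ and $y>0$ give $h>0$. So $|P|\le3$, and three sites do occur: $(-3,1)$, $(2,-3)$, $(1,2)$. Condition (U) alone therefore allows $|P|-|B|=2$. But it allows this only at a price. If $|P|=3$, each site has exactly one of the properties. The site with $h>0$ then has $x>0$ and $y>0$, so it lies in $N(b)$, and no site has both $x<0$ and $y<0$, so $S(b)=\emptyset$. Thus (U) forces $I_N-I_S=1$. By point reflection, (D) with three sites and one blocker forces $I_S-I_N=1$. The two requirements are incompatible, and $\beta(3)\ge2$.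
\end{example}

The same trade-off holds in general: under (U), each unit by which $|P|-|B|$ exceeds $1$ is matched by an excess of $I_N$ over $I_S$.

\begin{proposition}\label{prop:onesided}
If the configuration $(P,B)$ satisfies \textup{(U)}, then $|P|-|B|\le 1+I_N-I_S$.
\end{proposition}

Equality holds in Example~\ref{ex:three} with three sites, where both sides are $2$, and in Example~\ref{ex:line}, where $I_N=I_S=n-1$ and both sides are $1$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:onesided}]
Let $B$ block $G^\star(P)$. If $B$ is infinite there is nothing to prove, and otherwise Lemma~\ref{lem:perturb} lets us assume that $(P,B)$ is a configuration satisfying (U) and (D). Let $z^*$ be the image of $z$ under the point reflection, and let $(P^*,B^*)$ be the image configuration. The reflection reverses all inequalities between values of $x$, of $y$ and of $h$, and exchanges maxima and minima. So (U) for $(P^*,B^*)$ is exactly (D) for $(P,B)$. Moreover $N(z^*)$ and $S(z^*)$ are the images of $S(z)$ and $N(z)$, so that $\nu(z^*)=\sigma(z)^*$ and $\sigma(z^*)=\nu(z)^*$, and the numbers $I_N$ and $I_S$ are exchanged. Proposition~\ref{prop:onesided},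 applied to both configurations, gives
\[
|P|-|B|\le1+I_N-I_S\qquad\text{and}\qquad |P|-|B|\le1+I_S-I_N .
\]
The sum is $2(|P|-|B|)\le2$, that is, $|B|\ge|P|-1$. Hence $\beta(n)\ge n-1$, and Example~\ref{ex:line} gives equality.
\end{proof}

This is the only use of (D). In Sections~\ref{sec:fans} and~\ref{sec:arcs}, $(P,B)$ is a configuration satisfying (U).

\section{Children, surplus and fans}\label{sec:fans}

\subsection*{Localizing the count}

To bound the global quantity $|P|-|B|$ we distribute it over the blockers. Call $\sigma(z)$ the \emph{parent} of $z$, when it exists, and $z$ a \emph{child} of $\sigma(z)$. The first use of (U) shows that sites are attached to blockers.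

\begin{lemma}\label{lem:parent}
If a site $p$ has a parent, the parent is a blocker.
\end{lemma}

\begin{proof}
Suppose $\sigma(p)=q$ is a site. Then $x_q<x_p$, $y_q<y_p$ and $h_q<h_p$, so (U) gives a blocker $b$ with $x_b<x_p$, $y_b<y_p$ and $h_b>h_q$. Thus $b\in S(p)$ is higher than $\sigma(p)$, a contradiction.
\end{proof}

For a blocker $u$ let $C(u)\subset N(u)$ be its set of children, and define its \emph{surplus}
\[
\varepsilon(u)=|C(u)\cap P|-|C(u)\cap B| .
\]
In Example~\ref{ex:line} the only child of $b_i$ is $p_{i+1}$, so every blocker has surplus $1$; there, also $i_N(b_i)=1$. The core of the proof is that this comparison holds on average.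

\begin{proposition}\label{prop:surplus}
If the configuration $(P,B)$ satisfies \textup{(U)}, then $\sum_{u\in B}\varepsilon(u)\le I_N$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:onesided}, assuming Proposition~\ref{prop:surplus}]
Points without a parent escape the count, so we give them one. Let $\omega$ be a point with $x_\omega<x_z$ and $y_\omega<y_z$ for all $z\in Z$; it is then lower than all of $Z$. The pair $(P,B')$ with $B'=B\cup\{\omega\}$ is a configuration, and it satisfies (U). Mark its quantities by a prime. For $z\in Z$ we have $N'(z)=N(z)$ and $S'(z)=S(z)\cup\{\omega\}$. So $\sigma'(z)=\sigma(z)$ if $S(z)\ne\emptyset$, and $\sigma'(z)=\omega$ otherwise, and $I'_N=I_N+i'_N(\omega)\le I_N+1$. In the new configuration every point of $Z$ has a parent, and $\omega$ has none. By Lemma~\ref{lem:parent} all $|P|$ sites are children of points of $B'$. Of the points of $B$, exactly $I_S$ are children of sites, and the other $|B|-I_S$ are children of points of $B'$. Therefore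
\begin{equation}\label{eq:count}
\sum_{u\in B'}\varepsilon'(u)=|P|-|B|+I_S ,
\end{equation}
and Proposition~\ref{prop:surplus} for $(P,B')$ gives $|P|-|B|+I_S\le I_N+1$.
\end{proof}

\subsection*{The fan of a blocker}

To bound the surplus of a blocker $u$ we order its children from right to left and show that no two sites are next to each other. The points $\rho(u)$ and $\lambda(u)$ extend this order at its two ends, and including them sharpens the bound. The \emph{fan} of $u$ is the list
\[
\Lambda(u):\quad \rho(u)\ \text{(if it exists)},\quad \text{the children of $u$ by decreasing $x$},\quad \lambda(u)\ \text{(if it exists)}.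
\]
All members of the fan are higher than $u$. Every member other than $\lambda(u)$ lies in $N(u)\cup R(u)$ and so has $x>x_u$; every member other than $\rho(u)$ lies in $N(u)\cup L(u)$ and so has $y>y_u$. The mirror symmetry preserves (U), $N$, $S$, $\nu$, $\sigma$, $C$, $\varepsilon$ and $i_N$; it exchanges $R$ with $L$, $\rho$ with $\lambda$, $i_R$ with $i_L$; and, by the next lemma, it reverses each fan.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.32cm,0.554cm)},y={(-0.32cm,0.554cm)}]
\fill[gray!20] (5,-5)--(5,2)--(3,2)--(3,4)--(1,4)--(1,5)--(-5,5)--cycle;
\draw[dashed] (-2.5,0)--(7,0) (0,-2.5)--(0,7) (6.8,-6.8)--(-6.8,6.8);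
\foreach \a/\b in {0/0,5/-1,3/2,1/4,-2/5} \fill (\a,\b) circle (1.8pt);
\node[below=3pt] at (0,0) {$u$};
\node[right] at (5,-1) {$\rho(u)$};
\node[above] at (3,2) {$z_1$};
\node[above] at (1,4) {$z_2$};
\node[left] at (-2,5) {$\lambda(u)$};
\node at (4.4,4.4) {$N$};
\node at (6.8,-4.4) {$R$};
\node at (-4.4,6.8) {$L$};
\node at (-1.3,-1.3) {$S$};
\end{tikzpicture}
\caption{The cones $N,S,R,L$ at a blocker $u$, and a fan $\rho(u),z_1,z_2,\lambda(u)$ in which $z_1,z_2$ are the children of $u$. The shaded region is a union of three upward triangles with base at the height of $u$, one for each pair of consecutive members of the fan; none of these triangles has a site or blocker in its interior.}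
\label{fig:fan}
\end{figure}

\begin{lemma}\label{lem:order}
Along $\Lambda(u)$ the coordinate $x$ decreases and the coordinate $y$ increases.
\end{lemma}

\begin{proof}
If $z$ is a child of $u$, then $S(z)$ contains no point higher than $u$, hence no member of the fan. For children $z,z'$ with $x_{z'}<x_z$ this gives $y_{z'}>y_z$. For a child $z$ we have $y_{\rho(u)}<y_u<y_z$, and then $\rho(u)\notin S(z)$ gives $x_{\rho(u)}>x_z$; likewise $x_{\lambda(u)}<x_u<x_z$, and $\lambda(u)\notin S(z)$ gives $y_{\lambda(u)}>y_z$. Finally $x_{\lambda(u)}<x_u<x_{\rho(u)}$ and $y_{\rho(u)}<y_u<y_{\lambda(u)}$.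
\end{proof}

Consecutive members of a fan enclose an empty triangle (Figure~\ref{fig:fan}). We state this in a form that will later let us recover $u$ from the two members.

\begin{lemma}\label{lem:empty}
Let $\alpha,\beta$ be consecutive members of $\Lambda(u)$, with $\alpha$ first.
\begin{itemize}
\item[(a)] The blocker $u$ is the highest point of $Q=\{w\in Z: x_w<x_\alpha,\ y_w<y_\beta\}$.
\item[(b)] If $h_\beta>h_\alpha$ then $\lambda(\alpha)=\beta$, and if $h_\alpha>h_\beta$ then $\rho(\beta)=\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) As $\alpha$ is not the last member, $\alpha\ne\lambda(u)$ and $x_\alpha>x_u$; as $\beta$ is not the first, $y_\beta>y_u$. So $u\in Q$. Suppose that some point of $Q$ is higher than $u$, and let $w$ be the lowest such point. It lies in $N(u)$, $R(u)$ or $L(u)$. If $w\in R(u)$, then $\rho(u)$ exists and is the first member of the fan, so $x_w<x_\alpha\le x_{\rho(u)}$ by Lemma~\ref{lem:order}, against the choice of $\rho(u)$. If $w\in L(u)$, then $y_w<y_\beta\le y_{\lambda(u)}$, against the choice of $\lambda(u)$. So $w\in N(u)$, that is, $u\in S(w)$. Every point of $S(w)$ lies in $Q$ and is lower than $w$, so by the choice of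 $w$ it is not higher than $u$. Hence $\sigma(w)=u$, and $w$ is a member of the fan. By Lemma~\ref{lem:order}, $x_w<x_\alpha$ places $w$ after $\alpha$ and $y_w<y_\beta$ places it before $\beta$, although $\alpha$ and $\beta$ are consecutive.

(b) Let $h_\beta>h_\alpha$. Since $x_\beta<x_\alpha$, we have $\beta\in L(\alpha)$. A point $w\in L(\alpha)$ with $y_w<y_\beta$ would lie in $Q$ and satisfy $h_w>h_\alpha>h_u$, contradicting (a). So $\lambda(\alpha)=\beta$. The second statement is the mirror image of the first.
\end{proof}

Now comes the second and last use of (U). The \emph{trimmed fan} $\Lambda^\circ(u)$ is obtained from $\Lambda(u)$ by deleting $\rho(u)$ if it is a blocker and deleting $\lambda(u)$ if it is a blocker. It contains all children of $u$ and all sites of the fan, and its consecutive members are consecutive in $\Lambda(u)$.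

\begin{lemma}\label{lem:alternate}
For every blocker $u$,
\[
\varepsilon(u)\le 1-i_R(u)-i_L(u),
\]
with equality if and only if $\Lambda^\circ(u)$ is nonempty, begins and ends with a site, and alternates between sites and blockers.
\end{lemma}

\begin{proof}
Suppose that consecutive members $\alpha,\beta$ of $\Lambda(u)$, with $\alpha$ first, are both sites. By Lemma~\ref{lem:order}, $\max(x_\alpha,x_\beta)=x_\alpha$ and $\max(y_\alpha,y_\beta)=y_\beta$, so (U) gives a blocker $b$ with $x_b<x_\alpha$, $y_b<y_\beta$ and $h_b>\min(h_\alpha,h_\beta)>h_u$. This contradicts Lemma~\ref{lem:empty}(a). So no two sites are consecutive in $\Lambda^\circ(u)$. If the list has $k\ge1$ sites, each of the $k-1$ gaps between successive sites contains a blocker. Hence the number of sites minus the number of blockers in $\Lambda^\circ(u)$ is at most $1$, with equality exactly when $k\ge 1$, each gap holds one blocker and there is no other blocker. This difference equals $\varepsilon(u)+i_R(u)+i_L(u)$.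
\end{proof}

\begin{remark}\label{rem:half}
Inserting only $\varepsilon'(u)\le1$ into \eqref{eq:count} gives $|P|-|B|+I_S\le|B|+1$, hence $|B|\ge(|P|-1)/2$. This is the bound $\lceil(n-1)/2\rceil$ of the introduction; it needs only (U), and three sites with one blocker attain it. Proposition~\ref{prop:surplus} improves the estimate $1$ per blocker to $i_N(u)$ on average.
\end{remark}

\section{Moving the surplus}\label{sec:arcs}

\subsection*{Active blockers}

By Lemma~\ref{lem:alternate}, the inequality $\varepsilon(v)\le i_N(v)$ fails only when $\varepsilon(v)=1$ and $i_N(v)=0$. Such a blocker has one unit too many, and another blocker must absorb it. Since $v$ has a child, $g=\nu(v)$ exists, and it is a blocker. If $g$ is a child of $v$, then it sits in the fan of $v$ between two higher sites. These turn out to be $\rho(g)$ and $\lambda(g)$, so $\varepsilon(g)\le-1$ and $g$ can absorb the unit. If $g$ is not a child of $v$, then its parent lies to the right or to the left of $v$, say in $R(v)$, and $t=\rho(v)$ turns out to be a blocker with $i_L(t)=1$. This gives only $\varepsilon(t)\le0$, and $t$ may have no room for the unit. It must then pass the unit on, so we need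 a class of blockers that contains both $v$ and such $t$ and for which the two alternatives above remain available.

\begin{definition}\label{def:active}
A blocker $v$ is \emph{active} if
\begin{itemize}
\item[(A1)] $\varepsilon(v)=1-i_R(v)-i_L(v)$;
\item[(A2)] $\nu(v)$ exists and is a blocker;
\item[(A3)] $\nu(v)$ is lower than every site of the fan $\Lambda(v)$.
\end{itemize}
\end{definition}

Let $v$ be active and $g=\nu(v)$. Since $v\in S(g)$, the parent $\sigma(g)$ exists, and it is $v$ or higher than $v$. In the second case $\sigma(g)\notin N(v)$, because $\sigma(g)$ is lower than the lowest point $g$ of $N(v)$; so $\sigma(g)$ lies in exactly one of $R(v)$, $L(v)$. We draw exactly one arc out of each active blocker $v$: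
\begin{itemize}
\item an \emph{up arc} $v\to g$ if $\sigma(g)=v$;
\item a \emph{right arc} $v\to\rho(v)$ if $\sigma(g)\in R(v)$;
\item a \emph{left arc} $v\to\lambda(v)$ if $\sigma(g)\in L(v)$.
\end{itemize}
No arc leaves a blocker that is not active. The mirror symmetry preserves activity and up arcs, and exchanges right and left arcs.

\begin{example}\label{ex:arcs}
(a) Take sites $\alpha=(3,-1)$, $\beta=(-2,3)$ and blockers $v=(-3,-2)$, $g=(0,0)$, $c=(1,2)$ (Figure~\ref{fig:arcs}, left); the heights are $2,1$ and $-5,0,3$. Condition (U) holds because $c$ has $x<3$, $y<3$, $h>1$. All other points lie in $N(v)$, the fan of $v$ is $\alpha,g,\beta$, and $\nu(v)=g$. So $\varepsilon(v)=1$, $i_N(v)=0$, and $v$ is active with an up arc to $g$. The fan of $g$ is $\alpha,c,\beta$ with the single child $c=\nu(g)$, so $\varepsilon(g)=-1$ and $g$ absorbs the unit. The blocker $g$ satisfies (A1) and (A2) but not (A3), as $c$ is higher than $\alpha$. Without (A3), $g$ would send an arc to $c$, which has $i_N(c)=\varepsilon(c)=0$ and $N(c)=\emptyset$ and could neither absorb a unit nor pass it on.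

(b) Take the single site $p=(1,6)$, so that (U) is vacuous, and blockers $v_0=(0,0)$, $v_1=(2,-1)$, $v_2=(4,-2)$, $g=(5,1)$ (Figure~\ref{fig:arcs}, right); the heights are $7$ and $0,1,2,6$. The only parents are $\sigma(p)=v_0$ and $\sigma(g)=v_2$, and $\nu(v_j)=g$ for $j=0,1,2$. The fans are $v_1,p$ for $v_0$; $v_2,p$ for $v_1$, where $p=\lambda(v_1)$; and $g,p$ for $v_2$, where $p=\lambda(v_2)$. The surpluses of $v_0,v_1,v_2$ are $1,0,-1$, while $1-i_R-i_L$ equals $1,0,0$. So $v_0$ and $v_1$ are active and $v_2$ is not. The arcs are the right arcs $v_0\to v_1\to v_2$: the unit of $v_0$ passes through $v_1$ and is absorbed by $v_2$.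
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x={(0.36cm,0.624cm)},y={(-0.36cm,0.624cm)}]
\fill[gray!20] (3,3)--(3,-2)--(-2,3)--cycle;
\draw[dotted,thick] (3,-1)--(-3,-2)--(-2,3) (1,2)--(0,0);
\draw[->,thick,shorten >=3pt] (-3,-2)--(0,0);
\foreach \a/\b in {3/-1,-2/3} \fill (\a,\b) circle (2pt);
\foreach \a/\b in {-3/-2,0/0,1/2} \draw[fill=white] (\a,\b) circle (2pt);
\node[right] at (3,-1) {$\alpha$}; \node[left] at (-2,3) {$\beta$};
\node[below] at (-3,-2) {$v$}; \node[right] at (0,0) {$g$}; \node[above] at (1,2) {$c$};
\end{tikzpicture}
\hspace{2cm}
\begin{tikzpicture}[x={(0.36cm,0.624cm)},y={(-0.36cm,0.624cm)}]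
\draw[dotted,thick] (1,6)--(0,0) (5,1)--(4,-2);
\draw[->,thick,shorten >=3pt] (0,0)--(2,-1);
\draw[->,thick,shorten >=3pt] (2,-1)--(4,-2);
\fill (1,6) circle (2pt);
\foreach \a/\b in {0/0,2/-1,4/-2,5/1} \draw[fill=white] (\a,\b) circle (2pt);
\node[above] at (1,6) {$p$}; \node[above] at (5,1) {$g$};
\node[below] at (0,0) {$v_0$}; \node[below] at (2,-1) {$v_1$}; \node[below] at (4,-2) {$v_2$};
\end{tikzpicture}
\caption{Sites are filled, blockers are hollow, dotted segments join a point to its parent below it, and arrows are arcs. Left: an up arc from $v$ to its child $g$; the shaded triangle is the smallest upward triangle containing the sites $\alpha,\beta$, and it is blocked by $c$. Right: two right arcs, which carry the surplus of $v_0$ through $v_1$ to $v_2$.}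
\label{fig:arcs}
\end{figure}

\subsection*{The head of an arc}

We need three facts about the head $t$ of an arc: it is a blocker, its surplus is small, and few arcs enter it. For the third, we show that $t$ determines the tail of the arc. For $t\in Z$ put
\[
Q_L(t)=\{w\in Z: x_w<x_t,\ y_w<y_{\lambda(t)}\},\qquad Q_R(t)=\{w\in Z: x_w<x_{\rho(t)},\ y_w<y_t\},
\]
when $\lambda(t)$, respectively $\rho(t)$, exists. These sets depend only on $t$.

\begin{lemma}\label{lem:up}
Let $v\to t$ be an up arc. Then $t$ is a blocker, $i_R(t)=i_L(t)=1$, and $v$ is the highest point of $Q_L(t)$ and of $Q_R(t)$.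
\end{lemma}

\begin{proof}
Here $t=\nu(v)$ is a blocker by (A2), and it is a child of $v$, so it belongs to $\Lambda^\circ(v)$. By (A1) and Lemma~\ref{lem:alternate}, it has a predecessor $\alpha$ and a successor $\beta$ in this list, and both are sites. By (A3) both are higher than $t$. Lemma~\ref{lem:empty}(b), applied to the pairs $(\alpha,t)$ and $(t,\beta)$ of $\Lambda(v)$, gives $\rho(t)=\alpha$ and $\lambda(t)=\beta$. Then $Q_R(t)$ and $Q_L(t)$ are the sets $Q$ of Lemma~\ref{lem:empty}(a) for these two pairs.
\end{proof}

\begin{lemma}\label{lem:side}
Let $v\to t$ be a right arc. Then $t$ is a blocker, $i_L(t)=1$, the point $\nu(t)$ exists and is lower than $\lambda(t)$, and $v$ is the highest point of $Q_L(t)$. By mirror symmetry, if $v\to t$ is a left arc, then $t$ is a blocker, $i_R(t)=1$, the point $\nu(t)$ exists and is lower than $\rho(t)$, and $v$ is the highest point of $Q_R(t)$.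
\end{lemma}

\begin{proof}
Let $g=\nu(v)$ and $w=\sigma(g)\in R(v)$, and recall that $t=\rho(v)$. The choice of $\rho(v)$ gives $x_t\le x_w<x_g$, and $y_t<y_v<y_g$. So $g\in N(t)$ and $h_t<h_g$. Since $t$ is a member of $\Lambda(v)$ lower than $g$, (A3) shows that $t$ is a blocker. Hence $t$ is deleted when the fan of $v$ is trimmed. By (A1) and Lemma~\ref{lem:alternate}, $\Lambda^\circ(v)$ is nonempty and begins with a site $\beta$, which is therefore the successor of $t$ in $\Lambda(v)$. By (A3), $h_\beta>h_g>h_t$. Lemma~\ref{lem:empty}(b) gives $\lambda(t)=\beta$, so $i_L(t)=1$, and Lemma~\ref{lem:empty}(a) says that $v$ is the highest point of $Q_L(t)$. Finally $g\in N(t)$, so $\nu(t)$ exists and $h_{\nu(t)}\le h_g<h_\beta=h_{\lambda(t)}$.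
\end{proof}

\begin{lemma}\label{lem:indegree}
The arcs entering a blocker $t$ consist either of a single up arc, or of at most one right arc and at most one left arc.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:up} and~\ref{lem:side}, every up or right arc entering $t$ starts at the highest point of $Q_L(t)$. At most one arc leaves any point, so at most one arc entering $t$ is an up or right arc. With $Q_R(t)$ in place of $Q_L(t)$, at most one arc entering $t$ is an up or left arc. If an up arc enters $t$, it is therefore the only arc; if none does, we are in the second case.
\end{proof}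

\subsection*{The local balance}

Let $d^-(v)$ and $d^+(v)$ be the numbers of arcs that enter and leave the blocker $v$. If each arc carries one unit, then $v$ ends with $\varepsilon(v)+d^-(v)-d^+(v)$ units, and the claim is that this is at most $i_N(v)$. There is no need to follow a unit along its path: the definition of an active blocker is such that whenever $v$ cannot absorb what it holds and receives, it has an arc to send one unit away, and one unit is all it needs to send.

\begin{lemma}\label{lem:balance}
Every blocker $v$ satisfies $d^-(v)-d^+(v)\le i_N(v)-\varepsilon(v)$.
\end{lemma}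

\begin{proof}
Suppose first that an up arc enters $v$. Then $d^-(v)=1$ by Lemma~\ref{lem:indegree}, and $\varepsilon(v)\le-1$ by Lemmas~\ref{lem:up} and~\ref{lem:alternate}. So $d^-(v)-d^+(v)\le1\le i_N(v)-\varepsilon(v)$.

Otherwise let $a$ right arcs and $b$ left arcs enter $v$, so that $d^-(v)=a+b$ with $a,b\in\{0,1\}$ by Lemma~\ref{lem:indegree}. Lemma~\ref{lem:side} gives $a\le i_L(v)$ and $b\le i_R(v)$. With Lemma~\ref{lem:alternate},
\begin{equation}\label{eq:chain}
i_N(v)-\varepsilon(v)\ \ge\ -\varepsilon(v)\ \ge\ i_R(v)+i_L(v)-1\ \ge\ a+b-1 .
\end{equation}
If $i_N(v)-\varepsilon(v)\ge a+b$, the claim holds. Otherwise all three inequalities in \eqref{eq:chain} are equalities: $i_N(v)=0$, condition (A1) holds, and $a=i_L(v)$, $b=i_R(v)$. We verify that $v$ is active.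

For (A2), it suffices to show that $\nu(v)$ exists, since $i_N(v)=0$ then makes it a blocker. If $a+b\ge1$, this is part of Lemma~\ref{lem:side}. If $a+b=0$, then $\varepsilon(v)=1$, so $v$ has a child, and children lie in $N(v)$.

For (A3), let $\alpha$ be a site of $\Lambda(v)$. If $\alpha$ is a child of $v$, then $\alpha\in N(v)$ and $\alpha$ differs from the blocker $\nu(v)$, the lowest point of $N(v)$; so $\alpha$ is higher than $\nu(v)$. If $\alpha=\lambda(v)$, then $a=i_L(v)=1$, a right arc enters $v$, and Lemma~\ref{lem:side} says that $\nu(v)$ is lower than $\lambda(v)$. If $\alpha=\rho(v)$, then $b=i_R(v)=1$, a left arc enters $v$, and the same lemma says that $\nu(v)$ is lower than $\rho(v)$.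

So $v$ is active, $d^+(v)=1$, and $d^-(v)-d^+(v)=a+b-1=i_N(v)-\varepsilon(v)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:surplus}]
Every arc starts at a blocker and, by Lemmas~\ref{lem:up} and~\ref{lem:side}, ends at a blocker. Hence $\sum_{v\in B}d^-(v)=\sum_{v\in B}d^+(v)$, and summing Lemma~\ref{lem:balance} over $B$ gives $0\le I_N-\sum_{v\in B}\varepsilon(v)$.
\end{proof}

This proves Proposition~\ref{prop:onesided}, and with it Theorem~\ref{thm:main}.

\section{Vertex cuts and matchings}\label{sec:consequences}

If deleting a set $A$ of vertices splits $G^\star(P)$ into components, then $A$ blocks the $\Theta_6$-graph of any set of representatives of the components. Theorem~\ref{thm:main} therefore yields a toughness bound.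

\begin{corollary}\label{cor:tough}
For every finite set $P$ in general position and every $A\subsetneq P$, the graph $G^\star(P)-A$ has at most $|A|+1$ components.
\end{corollary}

\begin{proof}
We first show that any distinct $q,q'\in P$ are joined by a path of $G^\star(P)$ with all its vertices in $U(q,q')$, by induction on $|P\cap U(q,q')|$. If this number is $2$, then $q$ and $q'$ are adjacent. Otherwise let $r$ be a third point of $P$ in $U(q,q')$. By Lemma~\ref{lem:shrink}, the triangles $U(q,r)$ and $U(q',r)$ lie in $U(q,q')$ and miss $q'$ and $q$, respectively, so each contains fewer points of $P$. The paths from $q$ to $r$ and from $r$ to $q'$ given by induction combine to a walk from $q$ to $q'$ in $U(q,q')$, which contains a path. By point reflection the same holds for $D(q,q')$.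

Let $M$ consist of one vertex from each component of $G^\star(P)-A$, and let $q,q'\in M$ be distinct. No path from $q$ to $q'$ avoids $A$, so each of $U(q,q')$ and $D(q,q')$ contains a point of $A$, and by Lemma~\ref{lem:shrink} this point is interior. A triangle containing $q$ and $q'$ contains $U(q,q')$ or $D(q,q')$, and so has a point of $A$ in its interior. Thus $A$ blocks $G^\star(M)$, and Theorem~\ref{thm:main} gives $|A|\ge|M|-1$.
\end{proof}

The bound is attained by the path of Example~\ref{ex:line} with $n=2k+1$ and $A=\{p_2,p_4,\dots,p_{2k}\}$, which leaves $k+1$ isolated vertices.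

A \emph{matching} is a set of edges no two of which share a vertex. The Tutte--Berge formula states that in a finite graph $G$ with vertex set $V$ the maximum size of a matching is
\[
\tfrac12\min_{A\subseteq V}\bigl(|V|+|A|-\operatorname{odd}(G-A)\bigr),
\]
where $\operatorname{odd}(G-A)$ is the number of components of $G-A$ with an odd number of vertices.

\begin{corollary}\label{cor:matching}
Every $\Theta_6$-graph $G^\star(P)$ on $n$ points has a matching of size $\lfloor n/2\rfloor$.
\end{corollary}

\begin{proof}
For $A\subsetneq P$, Corollary~\ref{cor:tough} gives $\operatorname{odd}(G^\star(P)-A)\le|A|+1$, so $n+|A|-\operatorname{odd}(G^\star(P)-A)\ge n-1$. For $A=P$ the expression equals $2n\ge n-1$. By the Tutte--Berge formula the maximum size of a matching is at least $(n-1)/2$. It is an integer, so it is at least $\lceil(n-1)/2\rceil=\lfloor n/2\rfloor$.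
\end{proof}

\begin{thebibliography}{1}

\bibitem{BBIJKL}
Therese Biedl, Ahmad Biniaz, Veronika Irvine, Kshitij Jain, Philipp Kindermann, and Anna Lubiw,
\emph{Maximum Matchings and Minimum Blocking Sets in $\Theta_6$-Graphs},
arXiv:1901.01476 (2019).

\end{thebibliography}
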